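# Stable subgroups of the additive group in existentially closed difference fields

## 1. Artin–Schreier equations over the fixed field

A *difference field* is a field with an automorphism; a difference field extension is a field extension whose automorphism extends the given one. Throughout, $(\Omega,\sigma)$ is a sufficiently saturated model of ACFA. That is, $\Omega$ is an algebraically closed field, $\sigma$ is an automorphism of it, and $(\Omega,\sigma)$ is existentially closed: a finite system of difference equations and inequations over $\Omega$ that has a solution in some difference field extending $\Omega$ already has one in $\Omega$. The language is $\{+,-,\cdot,0,1,\sigma\}$, "definable" means definable with parameters in $\Omega$, and $\aleph_1$-saturation is all the saturation we use. "Countable" includes finite.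

We take two facts from Chatzidakis–Hrushovski, *Model theory of difference fields*, Trans. AMS 351 (1999), Section 1.

**(F1)** $\mathrm{acl}(A)$ is the field-theoretic algebraic closure of the inversive difference field generated by $A$, that is, of the field generated by all $\sigma^i(a)$ with $a\in A$ and $i\in\mathbb Z$.

**(F2)** ACFA eliminates imaginaries.

So if $E=\mathrm{acl}(E)$, then $E$ is an algebraically closed field with $\sigma(E)=E$, and $\mathrm{acl}$ of a countable set is countable. The following consequence of existential closedness will be our way of producing elements.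

**(F3)** *If $E=\mathrm{acl}(E)\subset\Omega$ is countable and $(L,\sigma)$ is a countable difference field extending $(E,\sigma)$, then $L$ embeds in $\Omega$ over $E$, as a difference field.*

*Proof.* Since $E$ is algebraically closed, $L\otimes_E\Omega$ is a domain. The map $\sigma\otimes\sigma$ is well defined because the two automorphisms agree on $E$, and $\sigma^{-1}\otimes\sigma^{-1}$ is its inverse. So the fraction field of $L\otimes_E\Omega$ is a difference field extending both $L$ and $\Omega$. Enumerate $L$. Every finite part of the quantifier-free type of this enumeration over $E$ is satisfied in that fraction field, hence in $\Omega$ by existential closedness. The type involves countably many parameters and countably many variables, so by saturation it is realized in $\Omega$. A realization is an embedding. $\square$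

Now let $\mathrm{char}(\Omega)=p>0$ and look at the fixed field $k=\mathrm{Fix}(\sigma)=\{x:\sigma(x)=x\}$, as a subgroup of the additive group $\mathbb G_a(\Omega)$. It is infinite: apply (F3) to $E(t)$ with $\sigma(t)=t$ to find in $k$ an element transcendental over $E$.

For $x,c\in k$ choose $y\in\Omega$ with $y^p-y=cx$. Since $\sigma(cx)=cx$, the element $\sigma(y)$ is another root of the same equation, so
$$\langle x,c\rangle:=\sigma(y)-y\in\mathbb F_p .$$
Replacing $y$ by $y+a$ with $a\in\mathbb F_p$ changes nothing, because $\sigma(a)=a$. The pairing $k\times k\to\mathbb F_p$ is definable and additive in each variable.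

How free are its values? Let $c_1,\dots,c_N\in k$ be linearly independent over $\mathbb F_p$, let $\varepsilon_1,\dots,\varepsilon_N\in\mathbb F_p$ be arbitrary, and put $E=\mathrm{acl}(c_1,\dots,c_N)$. Let $t$ be transcendental over $E$, and adjoin to $E(t)$ roots $y_i$ of $y_i^p-y_i=c_it$. By Artin–Schreier theory the resulting field $L$ has degree $p^N$ over $E(t)$, provided no nontrivial combination $\sum n_ic_it$ ($n_i\in\mathbb F_p$) has the form $h^p-h$ with $h\in E(t)$. Such a combination is $at$ with $a=\sum n_ic_i\ne0$, so it has a pole of order exactly $1$ at infinity. But if $h$ has a pole of order $m\ge1$ at infinity then $h^p-h$ has one of order $pm\neq1$, and if $h$ has none then neither has $h^p-h$. So the degree is $p^N$, which means $L=E(t)[Y_1,\dots,Y_N]/(Y_i^p-Y_i-c_it)$. As $\sigma(c_i)=c_i$, we may extend $\sigma|_E$ to an automorphism of $L$ by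
$$t\mapsto t,\qquad y_i\mapsto y_i+\varepsilon_i .$$
Embed $L$ in $\Omega$ over $E$ by (F3), and let $x\in k$ be the image of $t$. Then $\langle x,c_i\rangle=\varepsilon_i$ for all $i$.

So the sets $\{x\in k:\langle x,c\rangle=0\}$, $c\in k$, cut out arbitrary patterns: for every $N$ there are $c_1,\dots,c_N$ such that every subset of $\{1,\dots,N\}$ is $\{i:\langle x,c_i\rangle=0\}$ for some $x\in k$. That is the independence property, and it rules out stability.

The computation relied on $k$ being a field: the product $cx$ of two elements of $k$ lies in $k$. Most definable subgroups of $\mathbb G_a$ that one writes down, such as $\{x:\sigma(x)=x^p-x\}$, are given by an additive equation with no multiplication in sight. Can one of them be stable?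

## 2. Stability, the independence property, and the theorems

**Definition (stable structure).** A structure is stable if no formula $\psi(x;y)$ has the order property, that is, no $\psi$ is such that for every $N$ there are tuples $a_1,\dots,a_N,b_1,\dots,b_N$ with $\psi(a_i;b_j)\iff i\le j$.

**Definition (stably embedded set).** A definable set $D$ is stably embedded if every subset of every $D^n$ that is definable with parameters in $\Omega$ is definable with parameters from $D$.

This is a real restriction. In the two-sorted structure consisting of an infinite set $D$, its power set, and the membership relation, $D$ is not stably embedded. Indeed a subset of $D$ defined with parameters $d_1,\dots,d_m\in D$ is invariant under all permutations of $D$ fixing each $d_i$, so it is finite or cofinite; but a parameter from the power set sort defines an arbitrary subset.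

**Definition (stable definable set).** The structure induced on $D$ consists of all subsets of the Cartesian powers $D^n$ that are definable with parameters in $\Omega$. A definable set $D$ is stable if it is stably embedded and the structure induced on it is stable.

Finite subgroups of $\mathbb G_a$ are trivially stable. Chatzidakis and Hrushovski, *On subgroups of semi-abelian varieties defined by difference equations*, arXiv:1112.0920 (2011), is the source of the problem: in positive characteristic, are there infinite stable definable subgroups of $\mathbb G_a$? The answer is no.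

**Definition (IP).** A definable set $D$ has IP if there is a formula $\theta(x;y)$ (with parameters), $x$ ranging over a power $D^k$ and $y$ over tuples of $\Omega$, such that for every $N$ there are $c_1,\dots,c_N$ with the following property: for each $S\subseteq\{1,\dots,N\}$ some $x\in D^k$ satisfies $\theta(x;c_i)\iff i\in S$.

Section 1 shows that $\mathrm{Fix}(\sigma)$ has IP in characteristic $p$, with $\theta(x;c)$ the formula "$x,c\in\mathrm{Fix}(\sigma)$ and $\langle x,c\rangle=0$".

**Theorem 1.** Let $\mathrm{char}(\Omega)=p>0$ and let $B\le\mathbb G_a(\Omega)$ be an infinite definable subgroup. Then $B$ has IP. In particular $B$ is not stable.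

**Theorem 2.** Let $\mathrm{char}(\Omega)$ be arbitrary, $U$ a unipotent algebraic group over $\Omega$, and $B\le U(\Omega)$ an infinite definable subgroup. Then $B$ has IP, hence is not stable. Consequently, let $G$ be a connected commutative algebraic group over $\Omega$ and $L_u$ the unipotent part of its maximal connected linear subgroup (so $G/L_u$ is semiabelian). If $B\le G(\Omega)$ is definable and stable, then $B\cap L_u$ is finite, so $B$ maps with finite kernel onto a definable subgroup of $G/L_u$.

Recall that a unipotent group is one isomorphic to a closed subgroup of a group of upper unitriangular matrices (for instance $\mathbb G_a$, as $2\times2$ matrices), and that a semiabelian variety is an extension of an abelian variety by a torus.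

In the definition of IP the parameters $c_i$ may lie outside $D$, while the induced structure sees only $D$. Stable embeddedness bridges this.

**Lemma 3.** *If an infinite definable set $D$ has IP, then $D$ is not stable.*

*Proof.* Suppose $D$ is stable, and let $D$ and $\theta$ be defined over a countable set $E_0$. By stable embeddedness, for each $c$ there are an $E_0$-formula $\psi$ and a tuple $\beta$ from $D$ with $\theta(D^k;c)=\psi(D^k,\beta)$. There are countably many such $\psi$. If no finite number of them served all $c$, then the set of conditions on $c$, "there is no $\beta$ from $D$ with $\theta(D^k;c)=\psi(D^k,\beta)$", one for each $\psi$, would be finitely satisfiable, hence satisfiable by saturation, a contradiction. So finitely many $\psi_1,\dots,\psi_q$ serve all $c$. Pad their parameter variables to a common tuple $y$. Fix $u\ne v$ in $D$ and put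
$$\psi(x;y,y_1,\dots,y_q)=\bigvee_l\big(y_l=u\wedge\psi_l(x,y)\big).$$
With parameters from $D$ (exactly one $y_l$ equal to $u$, the others equal to $v$) this single formula defines every set $\theta(D^k;c)$. It is a relation of the induced structure. So for every $N$ there are parameters $d_1,\dots,d_N$ from $D$ such that each $S\subseteq\{1,\dots,N\}$ equals $\{j:\psi(x;d_j)\}$ for some $x\in D^k$. Taking for $x_i$ a tuple that realizes $S=\{j:j\ge i\}$ gives $\psi(x_i;d_j)\iff i\le j$. So $\psi$ has the order property in the induced structure, which is therefore unstable, a contradiction. $\square$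

## 3. The group $\sigma(x)=x^p-x$ and an equation for the parameter

Let $\mathrm{char}(\Omega)=p$ and $Z=\{x\in\Omega:\sigma(x)=x^p-x\}$. For any countable $E=\mathrm{acl}(E)$, $Z$ has an element transcendental over $E$. Indeed $\sigma|_E$ extends to an injective endomorphism $\tau$ of $E(x)$ with $\tau(x)=x^p-x$, and on the direct limit of $E(x)\xrightarrow{\tau}E(x)\xrightarrow{\tau}\cdots$ the map $\tau$ becomes an automorphism; apply (F3) to this countable difference field. In particular $Z$ is infinite.

Multiplication is of little help here: if $aZ\subseteq Z$, take $x\in Z$ transcendental over $\mathrm{acl}(a)$ and compare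
$$\sigma(ax)=\sigma(a)x^p-\sigma(a)x\quad\text{with}\quad (ax)^p-ax=a^px^p-ax$$
to get $\sigma(a)=a^p$ and $\sigma(a)=a$, so $a\in\mathbb F_p$.

Let us nevertheless copy Section 1. Take a parameter $c$, put $E=\mathrm{acl}(c)$, let $x\in Z$ be transcendental over $E$, and choose $y$ with $y^p-y=cx$. Now $\sigma(y)$ is a root of a different equation, $Y^p-Y=\sigma(c)(x^p-x)$, and $z=\sigma(y)-y$ satisfies
$$z^p-z=\sigma(c)x^p-(\sigma(c)+c)x .$$
To read off an element of $\mathbb F_p$, we need an element $V$ with $V^p-V$ equal to this right-hand side; then $z-V\in\mathbb F_p$. Look for $V$ in $E(x)$. Put $d=\sigma(c)^{1/p}$. Since $(dx)^p-dx=\sigma(c)x^p-dx$, the right-hand side equals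
$$\big((dx)^p-dx\big)+\big(d-\sigma(c)-c\big)x ,$$
and by the pole argument of Section 1 the term $(d-\sigma(c)-c)x$ is of the form $h^p-h$ with $h\in E(x)$ only if its coefficient is $0$. So for an arbitrary $c$ the method stops exactly here: no such $V$ exists in $E(x)$.

But the computation also says for which $c$ it does not stop, namely those with
$$\sigma(c)^{1/p}-\sigma(c)=c .$$
For these, $V=\sigma(c)^{1/p}x$ works for every $x\in Z$, and $\sigma(y)-y-\sigma(c)^{1/p}x\in\mathbb F_p$ is a definable biadditive pairing. The parameter is not free; it runs over a second group, cut out by another linear difference equation. Three tasks remain: find the equation for $c$ when $Z$ is replaced by the solution group of an arbitrary linear difference equation; show that there are enough solutions $c$; and pass from an arbitrary definable $B$ to such solution groups.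

In Sections 4–6, $\mathrm{char}(\Omega)=p>0$ and $\varphi(x)=x^p$.

## 4. Summation by parts in a skew Laurent ring

**The ring.** Let $R=\Omega[\sigma^{\pm1},\varphi^{\pm1}]$ be the skew Laurent ring: its elements are the finite formal sums $\sum a_{ij}\sigma^i\varphi^j$ ($i,j\in\mathbb Z$, $a_{ij}\in\Omega$), multiplied by the rules
$$\sigma a=\sigma(a)\sigma,\qquad\varphi a=a^p\varphi,\qquad\sigma\varphi=\varphi\sigma .$$
For instance $(\sigma-a)(\varphi-1)=\sigma\varphi-\sigma-a\varphi+a$, while $(\varphi-1)(\sigma-a)=\sigma\varphi-\sigma-a^p\varphi+a$. Ordering monomials lexicographically, the leading term of a product is the product of the leading terms, which is nonzero; so $R$ is a domain. It acts additively on $\Omega$; we write $Px$ or $P(x)$ for the value of $P$ at $x$. Every element can also be written uniquely with coefficients on the right, as $\sum\sigma^i\varphi^jb_{ij}$.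

For $0\ne P=\sum a_{ij}\sigma^i\varphi^j$ put
$$P^*=\sum\sigma^{-i}\varphi^{-j}a_{ij},\qquad Z_P=\{x\in\Omega:Px=0\},\qquad Z_{P^*}=\{c\in\Omega:P^*c=0\}.$$
The map $P\mapsto P^*$ is the anti-automorphism of $R$ that fixes $\Omega$ and has $\sigma^*=\sigma^{-1}$, $\varphi^*=\varphi^{-1}$. It respects the relations: applied to $\sigma a=\sigma(a)\sigma$ it gives $a\sigma^{-1}=\sigma^{-1}\sigma(a)$, which is true, and similarly for $\varphi$. Hence $P^{**}=P$ and $P^*\neq0$.

For $\tau\in\{\sigma,\varphi\}$ and $k\in\mathbb Z$ let $[k]_\tau\in\mathbb Z[\tau^{\pm1}]$ be the element with $(\tau-1)[k]_\tau=\tau^k-1$. So $[0]_\tau=0$, $[k]_\tau=1+\tau+\dots+\tau^{k-1}$ for $k>0$, and $[k]_\tau=-(\tau^{-1}+\dots+\tau^{k})$ for $k<0$. Since $(\tau-1)[-k]_\tau\tau^k=1-\tau^k$,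
$$[-k]_\tau\,\tau^k=-[k]_\tau .$$

**The identity.** We want to move the operator $P$ from $x$ to $c$, at the cost of terms in the image of $\sigma-1$ and of $\varphi-1$. Let $c\in\Omega$, $g_{ij}=\sigma^i\varphi^j$ and $b_{ij}=g_{ij}^{-1}(a_{ij}c)\in\Omega$. In $R$ we have $g_{ij}b_{ij}=g_{ij}(b_{ij})g_{ij}=c\,a_{ij}g_{ij}$, so $cP=\sum g_{ij}b_{ij}$. The value of $P^*$ at $c$ is $P^*(c)=\sum g_{ij}^{-1}(a_{ij}c)=\sum b_{ij}$. Moreover
$$g_{ij}-1=(\sigma^i-1)\varphi^j+(\varphi^j-1)=(\sigma-1)[i]_\sigma\varphi^j+(\varphi-1)[j]_\varphi .$$
Hence, in $R$,
$$cP-P^*(c)=\sum(g_{ij}-1)b_{ij}=(\sigma-1)r_c-(\varphi-1)s_c,\qquad r_c=\sum[i]_\sigma\varphi^jb_{ij},\quad s_c=-\sum[j]_\varphi b_{ij}.\tag{1}$$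

**The pairing.** Let $x\in Z_P$ and $c\in Z_{P^*}$, and put $U=r_cx$, $V=s_cx$. Apply (1) to $x$: the left side becomes $c\,P(x)-P^*(c)x=0$, so
$$(\sigma-1)U=(\varphi-1)V .$$
Choose $y\in\Omega$ with $y^p-y=U$. As $\sigma$ and $\varphi$ commute, $(\varphi-1)\big((\sigma-1)y-V\big)=(\sigma-1)U-(\varphi-1)V=0$, so
$$\langle x,c\rangle_P:=\sigma(y)-y-V\in\mathbb F_p.\tag{2}$$
The element $y$ is unique up to adding an element of $\mathbb F_p$, which $\sigma$ fixes, so (2) is well defined. The $b_{ij}$ are additive in $c$, so $U,V$ are biadditive in $(x,c)$, and since solutions $y$ can be added, the pairing is biadditive. It is definable, uniformly in $(x,c)$.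

**Three examples.** For $P=\sigma-1$ we have $P^*=\sigma^{-1}-1$, so $Z_P=Z_{P^*}=\mathrm{Fix}(\sigma)$. Here $b_{10}=\sigma^{-1}(c)=c$, so $U=cx$ and $V=0$, and (2) is the pairing of Section 1.

For $P=\sigma-\varphi+1$, so $Z_P=\{x:\sigma(x)=x^p-x\}$, put $c'=\sigma^{-1}(c)$. Then $b_{10}=c'$ and $b_{01}=-c^{1/p}=-\sigma(c')^{1/p}$, whence $U=c'x$ and $V=\sigma(c')^{1/p}x$. The condition $P^*c=0$ reads $c'-\sigma(c')^{1/p}+\sigma(c')=0$. This is exactly the pairing of Section 3, with $c'$ for the $c$ there.

For $P=\varphi-1$ we get $Z_P=Z_{P^*}=\mathbb F_p$, $b_{01}=c^{1/p}=c$, $U=0$, $V=-cx$. We may take $y=0$, and $\langle x,c\rangle_P=cx$, the multiplication of $\mathbb F_p$. Note that here all solutions are algebraic over the prime field.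

The construction treats $x$ and $c$ asymmetrically, but the outcome is symmetric up to sign. This will let us prove nondegeneracy on one side only.

**Lemma 4 (antisymmetry).** *$\langle c,x\rangle_{P^*}=-\langle x,c\rangle_P$ for $x\in Z_P$, $c\in Z_{P^*}$.*

*Proof.* Put $w_{ij}=x\,g_{ij}^{-1}(a_{ij}c)=b_{ij}x$, so that $U=\sum[i]_\sigma\varphi^jw_{ij}$ and $V=-\sum[j]_\varphi w_{ij}$. Let $U',V'$ be the corresponding elements for $P^*$, with variable $c$ and second argument $x$. With coefficients on the left, $P^*=\sum g_{ij}^{-1}(a_{ij})\,g_{ij}^{-1}$. So the exponents are $(-i,-j)$, and the element playing the role of $w_{ij}$ is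
$$g_{ij}\big(g_{ij}^{-1}(a_{ij})\,x\big)\,c=a_{ij}\,g_{ij}(x)\,c=g_{ij}(w_{ij}).$$
Hence, using $[-k]_\tau\tau^k=-[k]_\tau$,
$$U'=\sum[-i]_\sigma\varphi^{-j}\sigma^i\varphi^jw_{ij}=-\sum[i]_\sigma w_{ij},\qquad V'=-\sum[-j]_\varphi\sigma^i\varphi^jw_{ij}=\sum[j]_\varphi\sigma^iw_{ij}.$$
Let $\Xi=\sum[i]_\sigma[j]_\varphi w_{ij}$. Then
$$U+U'=\sum[i]_\sigma(\varphi^j-1)w_{ij}=(\varphi-1)\Xi,\qquad V+V'=\sum[j]_\varphi(\sigma^i-1)w_{ij}=(\sigma-1)\Xi .$$
If $(\varphi-1)y=U$, then $y'=\Xi-y$ satisfies $(\varphi-1)y'=U'$, so
$$\langle c,x\rangle_{P^*}=(\sigma-1)y'-V'=(\sigma-1)\Xi-V'-(\sigma-1)y=V-(\sigma-1)y=-\langle x,c\rangle_P.\qquad\square$$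

## 5. Solving linear systems over $R$ in $\Omega$

Given $0\ne c\in Z_{P^*}$ we shall want $x,y\in\Omega$ with
$$Px=0,\qquad(\varphi-1)y=r_cx,\qquad(\sigma-1)y=s_cx+1,\tag{3}$$
for then $\langle x,c\rangle_P=1$. In Section 1 we took $x$ transcendental and adjoined $y$. In general $x$ cannot be taken transcendental, as $P=\varphi-1$ shows, and part of the system may be forced to be algebraic. So we set it up as linear algebra.

For a perfect inversive difference subfield $E\subseteq\Omega$ put $R_E=E[\sigma^{\pm1},\varphi^{\pm1}]$ and $\Lambda=E[\varphi^{\pm1}]$. A linear system such as (3), with constants in $E$, presents a left $R_E$-module $M$ built from $E$ by adding the unknowns; if $E$ is still a submodule of $M$, a solution is an $R_E$-linear map $M\to\Omega$ that is the identity on $E$. One obstruction is visible. If some $m\in M$ has $\varphi m=m$ and $\sigma m=m+1$, its image would be an element of $\mathbb F_p$ moved by $\sigma$, which is impossible. Lemma 6 says that this is the only obstruction. The proof separates a part algebraic over $E$, governed by Lang's theorem, from a part where the unknowns can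 be transcendental.

**(F4) (Lang)** *Let $E$ be an algebraically closed field of characteristic $p$, and $W$ a finite-dimensional $E$-space with a bijective $p$-semilinear map $\varphi$ (that is, $\varphi$ is additive and $\varphi(ew)=e^p\varphi(w)$). Then $W=E\otimes_{\mathbb F_p}W^{\varphi=1}$.*

*Proof.* We find an $E$-basis of fixed vectors by induction on $\dim W$.

**Step 1: a nonzero fixed vector.** Let $0\ne w\in W$, and let $n\ge1$ be minimal with $\varphi^nw=\sum_{i<n}a_i\varphi^iw$ for some $a_i\in E$. By minimality $w,\varphi w,\dots,\varphi^{n-1}w$ are linearly independent. Also $a_0\ne0$: otherwise applying $\varphi^{-1}$ expresses $\varphi^{n-1}w$ through $w,\dots,\varphi^{n-2}w$, against minimality (for $n=1$ it says $w=0$). The vector $v=\sum_{i<n}x_i\varphi^iw$ has $\varphi v=\sum_{0<i<n}x_{i-1}^p\varphi^iw+x_{n-1}^p\sum_{i<n}a_i\varphi^iw$, so $v$ is fixed iff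
$$x_0=a_0x_{n-1}^p,\qquad x_i=x_{i-1}^p+a_ix_{n-1}^p\quad(0<i<n).$$
Put $t=x_{n-1}$ and eliminate $x_0,\dots,x_{n-2}$; what remains is
$$t=a_{n-1}t^p+a_{n-2}^pt^{p^2}+\dots+a_0^{p^{n-1}}t^{p^n}.$$
This polynomial equation has degree $p^n>1$ and is separable, as the derivative of the difference of its sides is a nonzero constant. So it has a root $t\ne0$, and the resulting $v$ is fixed and nonzero.

**Step 2: lifting.** Since $E$ is perfect, $\varphi(Ev)=Ev$, and $\varphi$ induces a bijective $p$-semilinear map on $W/Ev$, which by induction has a basis of fixed vectors. If $w$ represents one of them, $\varphi w=w+av$, then $w+bv$ is fixed as soon as $b^p-b+a=0$, and such $b\in E$ exists. These lifts together with $v$ form a basis $(e_i)$ of fixed vectors.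

Finally $\sum x_ie_i$ is fixed iff $x_i^p=x_i$ for all $i$. So $W^{\varphi=1}=\bigoplus\mathbb F_pe_i$. $\square$

Next, the facts about $\Lambda$-modules that we need. For $0\ne\alpha\in\Lambda$ let $\ell(\alpha)\ge0$ be its length, the highest exponent of $\varphi$ in $\alpha$ minus the lowest. A left $\Lambda$-module is torsion-free if $\alpha m=0$ with $\alpha\ne0$ forces $m=0$. For example $\Lambda/\Lambda(\varphi-1)$ is torsion; it is $E$ with its usual Frobenius.

**Lemma 5.** *Let $E$ be a perfect field of characteristic $p$ and $\Lambda=E[\varphi^{\pm1}]$.*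

*(a) If $\alpha,\beta\in\Lambda$ and $\beta\ne0$, there is $q$ such that $\alpha-\beta q$ is $0$ or has length less than $\ell(\beta)$.*

*(b) If $\beta\neq0$, then $\Lambda/\Lambda\beta$ is finite-dimensional over $E$.*

*(c) If $\alpha,\beta\in\Lambda$ and $\beta\ne0$, there is $\gamma\ne0$ with $\gamma\alpha\in\Lambda\beta$. In particular nonzero elements have nonzero common left multiples (the Ore condition).*

*(d) A finitely generated torsion-free left $\Lambda$-module is free.*

*Proof.* (a) Let $a\varphi^m$ and $b\varphi^n$ be the highest terms of $\alpha$ and $\beta$, and suppose $\ell(\alpha)\ge\ell(\beta)$. With $e=(a/b)^{p^{-n}}\in E$ we have $b\varphi^n\cdot e\varphi^{m-n}=a\varphi^m$, so $\alpha-\beta e\varphi^{m-n}$ has all exponents below $m$. The lowest exponent of $\beta e\varphi^{m-n}$ is $m-\ell(\beta)\ge m-\ell(\alpha)$, so the lowest exponent has not decreased, and the length has dropped or the element is $0$. Repeat.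

(b) Let $u\le v$ be the lowest and highest exponents of $\beta$. For $j\ge v$, $\varphi^{j-v}\beta$ has highest exponent $j$ and lowest exponent $j-(v-u)\ge u$, so modulo $\Lambda\beta$ the element $\varphi^j$ is a combination of powers with exponents in $[u,j-1]$. For $j<u$, $\varphi^{j-u}\beta$ has lowest exponent $j$ and highest exponent $j+(v-u)\le v-1$, so $\varphi^j$ is modulo $\Lambda\beta$ a combination of powers with exponents in $[j+1,v-1]$. Inductively $\varphi^u,\dots,\varphi^{v-1}$ span $\Lambda/\Lambda\beta$.

(c) The map $\Lambda\to\Lambda/\Lambda\beta$, $\gamma\mapsto\gamma\alpha+\Lambda\beta$, is left $E$-linear from an infinite-dimensional space to a finite-dimensional one, so it has a nonzero kernel. If $\alpha\neq0$ then $\gamma\alpha\ne0$, as $\Lambda$ is a domain.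

(d) Let $k$ be the minimal number of generators, and suppose some generating $k$-tuple satisfies a nontrivial relation $\sum\alpha_im_i=0$. Among all generating $k$-tuples and all their nontrivial relations, choose a nonzero coefficient of least length; renumber so that it is $\alpha_1$. For $i\ge2$ write $\alpha_i=\alpha_1\beta_i+\gamma_i$ as in (a). Then
$$\alpha_1\Big(m_1+\sum_{i\ge2}\beta_im_i\Big)+\sum_{i\ge2}\gamma_im_i=0$$
is a nontrivial relation among the generators $m_1'=m_1+\sum_{i\ge2}\beta_im_i,\ m_2,\dots,m_k$. By the choice of $\alpha_1$, all $\gamma_i=0$. So $\alpha_1m_1'=0$, hence $m_1'=0$ by torsion-freeness, and $k-1$ generators suffice, a contradiction. $\square$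

**Lemma 6 (extension).** *Let $E=\mathrm{acl}(E)\subset\Omega$ be countable. Let $M$ be a countable left $R_E$-module containing $E$ (with its natural action) as a submodule. Assume there is no $m\in M$ with $(\varphi-1)m=0$ and $(\sigma-1)m=1$. Then there is an $R_E$-linear map $M\to\Omega$ which is the identity on $E$.*

*Proof.* Note that $\varphi$ acts on $M$ bijectively and $p$-semilinearly, because $\varphi e=e^p\varphi$ in $R_E$ and $\varphi^{-1}\in R_E$.

**Step 1: reduction to the case that $M/E$ is torsion-free over $\Lambda$.** This step maps the algebraic part of $M$ to $E$; it is the only place where the assumption is used. Let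
$$T=\{m\in M:\alpha m\in E\text{ for some }0\ne\alpha\in\Lambda\}.$$
It is a $\Lambda$-submodule. If $\alpha m,\beta m'\in E$, take a nonzero $\gamma\in\Lambda\alpha\cap\Lambda\beta$ by Lemma 5(c); then $\gamma(m+m')\in E$. If $\alpha m\in E$ and $\lambda\in\Lambda$, take $\gamma\ne0$ with $\gamma\lambda\in\Lambda\alpha$; then $\gamma(\lambda m)\in E$. Since $\sigma\Lambda\sigma^{-1}=\Lambda$ and $\sigma(E)=E$, from $\alpha m\in E$ we get $(\sigma^{\pm1}\alpha\sigma^{\mp1})\sigma^{\pm1}m\in E$, so $T$ is stable under $\sigma^{\pm1}$. Thus $T$ is an $R_E$-submodule.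

Let $T_1=\{t\in T:\varphi t=t\}$, an $\mathbb F_p$-space. We claim $T=E\otimes_{\mathbb F_p}T_1$. For $t\in T$ with $\alpha t\in E$, $\alpha\neq0$, the quotient $(E+\Lambda t)/E$ is a quotient of $\Lambda/\Lambda\alpha$, so $E+\Lambda t$ is finite-dimensional over $E$ by Lemma 5(b). It is stable under $\varphi^{\pm1}$, so (F4) shows that it is spanned by fixed vectors. Hence $T_1$ spans $T$ over $E$. Next, finitely many elements of $T_1$ span over $E$ a finite-dimensional space on which $\varphi$ is bijective, because $E$ is perfect. By (F4) for this space, elements of $T_1$ that are independent over $\mathbb F_p$ are independent over $E$. This proves the claim.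

Clearly $1\in T_1$, and $\sigma T_1=T_1$ since $\sigma$ commutes with $\varphi$ and preserves $T$. By the assumption on $M$, $1\notin(\sigma-1)T_1$. As $(\sigma-1)T_1$ is an $\mathbb F_p$-subspace, there is an $\mathbb F_p$-linear map $\chi:T_1\to\mathbb F_p$ with
$$\chi(1)=1,\qquad\chi\circ(\sigma-1)=0 .$$
Let $\chi_E:T\to E$ be its $E$-linear extension. It is the identity on $E$. It commutes with $\varphi$ and $\sigma$: for $e\in E$ and $t\in T_1$,
$$\chi_E(\varphi(et))=\chi_E(e^pt)=e^p\chi(t)=\varphi(e\chi(t)),\qquad\chi_E(\sigma(et))=\sigma(e)\chi(\sigma t)=\sigma(e)\chi(t)=\sigma(e\chi(t)),$$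
because $\chi(t)\in\mathbb F_p$. So $\chi_E$ is $R_E$-linear, $T'=\ker\chi_E$ is an $R_E$-submodule, and $T=E\oplus T'$.

Replace $M$ by $M/T'$. It is countable and contains $E$, as $E\cap T'=0$, and a map $M/T'\to\Omega$ that is the identity on $E$ gives such a map on $M$ by composition. The new quotient by $E$ is $M/(E+T')=M/T$. It is torsion-free: if $\alpha m\in T$ with $\alpha\neq0$, then $\beta\alpha m\in E$ for some $\beta\ne0$, and $\beta\alpha\ne0$, so $m\in T$.

**Step 2: a difference field generated by $M$.** Now $M/E$ is torsion-free, and we make its elements as generic as possible. Let $S=S(M)$ be the commutative $E$-algebra generated by symbols $[m]$, $m\in M$, subject to: $m\mapsto[m]$ is $E$-linear, $[e]=e$ for $e\in E$, and $[\varphi m]=[m]^p$. The rule $[m]\mapsto[\sigma m]$, $e\mapsto\sigma(e)$ respects the relations; for the last one, $[\sigma\varphi m]=[\varphi\sigma m]=[\sigma m]^p$. So does the rule with $\sigma^{-1}$. They define mutually inverse maps, so $\sigma$ acts on $S$ as an automorphism extending $\sigma|_E$.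

*$S$ is a domain.* The module $M$ is the directed union of the $\Lambda$-modules $E+N$ with $N$ a finitely generated $\Lambda$-submodule, and every generator and relation of $S(M)$ comes from one of these; so $S(M)=\varinjlim S(E+N)$, where $S(E+N)$ is defined by the same generators and relations for the $\Lambda$-module $E+N$. The module $(E+N)/E$ is finitely generated and torsion-free, hence free by Lemma 5(d). Lift a basis to $m_1,\dots,m_k\in E+N$. Then $E+N=E\oplus\bigoplus_i\Lambda m_i$ has the $E$-basis consisting of $1$ and the $\varphi^jm_i$ ($j\in\mathbb Z$). So $S(E+N)$ is generated by the $[\varphi^jm_i]$, subject to $[\varphi^{j+1}m_i]=[\varphi^jm_i]^p$; these relations imply $[\varphi m]=[m]^p$ for all $m$, since both sides are additive and $p$-semilinear in $m$ and agree for $m\in E$. Therefore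
$$S(E+N)\cong E[X_1^{p^{-\infty}},\dots,X_k^{p^{-\infty}}],\qquad[\varphi^jm_i]\leftrightarrow X_i^{p^j},$$
the increasing union of the polynomial rings $E[X_1^{p^{-n}},\dots,X_k^{p^{-n}}]$, which is a domain. A directed colimit of domains is a domain: if $ab=0$ in the colimit, then $ab=0$ at some stage, so $a=0$ or $b=0$ there; likewise $1\ne0$.

**Step 3: embedding.** $\mathrm{Frac}(S)$ is a countable difference field extending $E$. By (F3) it embeds in $\Omega$ over $E$. The composite $M\to S\to\Omega$, $m\mapsto[m]\mapsto\Omega$, is $E$-linear and commutes with $\sigma$ and $\varphi$, hence is $R_E$-linear, and it is the identity on $E$. $\square$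

## 6. Nondegeneracy of the pairing

**Proposition 7.** *For every $0\ne P\in R$ the pairing $\langle\ ,\ \rangle_P:Z_P\times Z_{P^*}\to\mathbb F_p$ is nondegenerate on both sides.*

*Proof.*

**Step 1: one side suffices.** We shall show, for every $P\ne0$: for each $0\ne c\in Z_{P^*}$ there is $x\in Z_P$ with $\langle x,c\rangle_P=1$. Applied to $P^*$, and using $P^{**}=P$, this gives for each $0\ne x\in Z_P$ some $c\in Z_{P^*}$ with $\langle c,x\rangle_{P^*}=1$, that is, $\langle x,c\rangle_P=-1$ by Lemma 4.

**Step 2: the module of the system (3).** Let $0\ne c\in Z_{P^*}$ and let $E=\mathrm{acl}(c,\text{coefficients of }P)$, which is countable. Write $r=r_c$, $s=s_c$; they lie in $R_E$. As $P^*(c)=0$, identity (1) reads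
$$cP=(\sigma-1)r-(\varphi-1)s.\tag{4}$$
Let $Q=R_E/R_EP$, and write $\bar q$ for the class of $q$. On $M=E\oplus Q\oplus Ey$, with $y$ a new basis symbol, extend the actions of $\sigma$ and $\varphi$ on $E\oplus Q$ semilinearly by
$$\varphi(y)=y+\bar r,\qquad\sigma(y)=y+\bar s+1 .$$
Both are bijective, since they are bijective on the submodule $E\oplus Q$ and on the quotient by it. They commute: on $y$,
$$\varphi\sigma y=y+\bar r+\varphi\bar s+1,\qquad\sigma\varphi y=y+\bar s+1+\sigma\bar r,$$
and these agree because $(\sigma-1)\bar r-(\varphi-1)\bar s=\overline{cP}=0$ in $Q$ by (4). So $M$ is a countable left $R_E$-module containing $E$ as a submodule.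

**Step 3: the obstruction vanishes.** We check the hypothesis of Lemma 6. Suppose $m=e+\bar\rho+fy$, with $e,f\in E$ and $\rho\in R_E$, satisfies $(\varphi-1)m=0$ and $(\sigma-1)m=1$. The first equation reads
$$(e^p-e)+\big((\varphi-1)\bar\rho+f^p\bar r\big)+(f^p-f)y=0 .$$
So $e,f\in\mathbb F_p$ and $(\varphi-1)\bar\rho+f\bar r=0$. Since $\sigma$ fixes $e$ and $f$, the second equation reads $(\sigma-1)\bar\rho+f\bar s+f=1$. Its component in $E$ gives $f=1$, and its component in $Q$ then gives $(\sigma-1)\bar\rho+\bar s=0$. Hence there are $u,u'\in R_E$ with
$$r=-(\varphi-1)\rho+uP,\qquad s=-(\sigma-1)\rho+u'P .$$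
Substitute this into (4). The terms with $\rho$ cancel because $\sigma-1$ and $\varphi-1$ commute, and
$$cP=\big((\sigma-1)u-(\varphi-1)u'\big)P .$$
As $R$ is a domain and $P\ne0$, $c=(\sigma-1)u-(\varphi-1)u'$. To see that this is absurd, let $\varepsilon:R\to\Omega$ be the map
$$\varepsilon\Big(\sum\sigma^i\varphi^jb_{ij}\Big)=\sum b_{ij}$$
(coefficients on the right). It is additive and $\varepsilon(\sigma q)=\varepsilon(q)=\varepsilon(\varphi q)$, so it vanishes on $(\sigma-1)R+(\varphi-1)R$. Thus $c=\varepsilon(c)=0$, a contradiction.

**Step 4: reading off the solution.** By Lemma 6 there is an $R_E$-linear map $M\to\Omega$ that is the identity on $E$. Let $x$ be the image of $\bar1\in Q$, and write $y$ also for the image of $y$. Since $P\bar1=0$, $\bar r=r\bar1$ and $\bar s=s\bar1$, we get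
$$Px=0,\qquad y^p-y=r_cx,\qquad\sigma(y)-y=s_cx+1 .$$
So $x\in Z_P$ and $\langle x,c\rangle_P=1$. $\square$

## 7. From a definable subgroup to a linear difference equation

It remains to connect an arbitrary definable $B$ to some $Z_P$. This section is written, as far as possible, for arbitrary characteristic, because Section 9 uses it in characteristic $0$.

Call a polynomial $f\in\Omega[X_1,\dots,X_m]$ additive if $f(X+Y)=f(X)+f(Y)$. An additive polynomial is the sum of additive polynomials in one variable, $f(X_1,\dots,X_m)=\sum_if(0,\dots,X_i,\dots,0)$. If $f$ is additive in one variable, differentiating in $Y$ at $Y=0$ gives $f'(X)=f'(0)=:a$. In characteristic $0$ it follows that $f=aX$, since $f(0)=0$. In characteristic $p$ it follows that $f=aX+g(X^p)$ with $g$ again additive, and by induction on the degree $f=\sum_ja_jX^{p^j}$.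

**Lemma 8** (any characteristic). *Let $\Gamma\le\Omega^m$ be a subgroup that is not Zariski dense. Then some nonzero additive polynomial vanishes on $\Gamma$.*

*Proof.* Let $f\ne0$ be a polynomial of least total degree vanishing on $\Gamma$. It is nonconstant, as $f(0)=0$. For $\gamma\in\Gamma$, the polynomial $f(X+\gamma)-f(X)$ has smaller degree and vanishes on $\Gamma$, so it is $0$. Now let $a\in\Omega^m$. The polynomial $f(X+a)-f(X)-f(a)$ has degree less than $\deg f$. At $X=\gamma\in\Gamma$ it vanishes, because $f(\gamma+a)=f(a)$ by what we just proved and $f(\gamma)=0$. So it is $0$, for every $a$. Since $\Omega$ is infinite, $f$ is additive. $\square$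

**Lemma 9** (any characteristic). *Let $B\le D\le\mathbb G_a$ be definable over a countable $E=\mathrm{acl}(E)$. Suppose that for every countable $F=\mathrm{acl}(F)\supseteq E$ and every $z\in D\cap F$ there is $b\in B$ such that $\mathrm{acl}(E,z+b)$ has a transcendence basis over $E$ which is algebraically independent over $F$. Then $[D:B]<\infty$.*

The hypothesis says that every coset of $B$ contains elements as generic as possible over anything already known; then the coset cannot carry any information beyond $E$.

*Proof.* By (F2) there is an $E$-definable map $g:D\to\Omega^k$ with $g(z)=g(z')\iff z-z'\in B$. Suppose $D/B$ is infinite. Then $g(D)$ is an infinite definable set, so by saturation it is uncountable, and there is $z\in D$ with $d=g(z)\notin E^k$. Let $F=\mathrm{acl}(Ez)$, take $b$ as in the hypothesis, with transcendence basis $\mathcal T$, and put $z'=z+b\in D$. Then $d=g(z)=g(z')$, so the coordinates of $d$ lie in $F\cap\mathrm{acl}(Ez')$. Some coordinate $\delta$ is not in $E$. As $E$ is algebraically closed, $\delta$ is transcendental over $E$, and it is algebraic over $E(\mathcal T)$. Choose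 $t_1,\dots,t_l\in\mathcal T$ with $l$ minimal such that $\delta$ is algebraic over $E(t_1,\dots,t_l)$; then $l\ge1$. By exchange $t_l$ is algebraic over $E(\delta,t_1,\dots,t_{l-1})\subseteq F(t_1,\dots,t_{l-1})$, contradicting the independence of $\mathcal T$ over $F$. $\square$

For a subgroup $B\le\mathbb G_a(\Omega)$ put
$$\Gamma_n=\{(x,\sigma x,\dots,\sigma^nx):x\in B\}\le\Omega^{n+1}.$$

**Lemma 10** (any characteristic). *If $B$ is definable and all $\Gamma_n$ are Zariski dense, then $[\Omega:B]<\infty$.*

*Proof.* We verify the hypothesis of Lemma 9 with $D=\Omega$. Let $B$ be defined over a countable $E=\mathrm{acl}(E)$, let $F=\mathrm{acl}(F)\supseteq E$ be countable and $z\in F$. The conditions $b\in B$ and $f(b,\sigma b,\dots,\sigma^nb)\ne0$, for all $n$ and all nonzero polynomials $f$ over $F$, are finitely satisfiable: finitely many $f$ can be multiplied together, and no nonzero polynomial vanishes on $\Gamma_n$. By saturation there is $b\in B$ with $(\sigma^ib)_{i\ge0}$ algebraically independent over $F$. Since $\sigma(F)=F$, applying powers of $\sigma^{-1}$ shows that $(\sigma^ib)_{i\in\mathbb Z}$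 is independent over $F$. As $\sigma^i(z)\in F$, the translated family $(\sigma^i(z+b))_{i\in\mathbb Z}$ is also independent over $F$. By (F1) it is a transcendence basis of $\mathrm{acl}(E,z+b)$ over $E$. $\square$

**Lemma 11.** *Let $\mathrm{char}(\Omega)=p>0$ and let $B\le\mathbb G_a$ be infinite and definable. Then there is $0\ne P\in R$ with $B\cap Z_P$ infinite.*

*Proof.* Suppose first that some $\Gamma_n$ is not Zariski dense. By Lemma 8 a nonzero additive polynomial vanishes on $\Gamma_n$; it has the form $\sum a_{ij}X_i^{p^j}$. Then $P=\sum a_{ij}\varphi^j\sigma^i\ne0$, and $Px=\sum a_{ij}(\sigma^ix)^{p^j}=0$ for $x\in B$. So $B\subseteq Z_P$.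

Otherwise $[\Omega:B]<\infty$ by Lemma 10, so $B\cap\mathrm{Fix}(\sigma)$ has finite index in $\mathrm{Fix}(\sigma)=Z_{\sigma-1}$, which is infinite by Section 1. Take $P=\sigma-1$. $\square$

## 8. Proof of Theorem 1

Let $B\le\mathbb G_a(\Omega)$ be infinite and definable, in characteristic $p$. Take $P$ as in Lemma 11 and put $B_1=B\cap Z_P$, an infinite $\mathbb F_p$-vector space.

**Step 1: infinitely many characters.** This is where nondegeneracy enters. For $c\in Z_{P^*}$ let $\lambda_c=\langle\,\cdot\,,c\rangle_P|_{B_1}\in\mathrm{Hom}(B_1,\mathbb F_p)$. By biadditivity $\mathcal V=\{\lambda_c:c\in Z_{P^*}\}$ is an $\mathbb F_p$-subspace of $\mathrm{Hom}(B_1,\mathbb F_p)$. If $\mathcal V$ were finite, $\bigcap_c\ker\lambda_c$ would have finite index in $B_1$. But this intersection is $0$: by Proposition 7, for every $0\ne x\in Z_P$ there is $c\in Z_{P^*}$ with $\langle x,c\rangle_P\ne0$. So $B_1$ would be finite, a contradiction. Hence $\mathcal V$ is infinite.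

**Step 2: all patterns occur.** We turn linear independence into independence of definable sets. Given $N$, choose $c_1,\dots,c_N\in Z_{P^*}$ with $\lambda_{c_1},\dots,\lambda_{c_N}$ linearly independent over $\mathbb F_p$. The map $(\lambda_{c_1},\dots,\lambda_{c_N}):B_1\to\mathbb F_p^N$ is surjective, for otherwise its image lies in a hyperplane, which is a linear relation among the $\lambda_{c_i}$. Hence for every $S\subseteq\{1,\dots,N\}$ there is $x\in B_1$ with $\langle x,c_i\rangle_P=0$ iff $i\in S$. So the formula
$$\theta(x;c):\quad x\in B\cap Z_P\ \wedge\ c\in Z_{P^*}\ \wedge\ \langle x,c\rangle_P=0$$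
shows that $B$ has IP. By Lemma 3, $B$ is not stable. $\blacksquare$

Unlike in Section 1, we never prescribed the values $\langle x,c_i\rangle_P$ simultaneously by building a field. Each $x\neq0$ was separated from $0$ by one $c$, and finite-dimensional linear algebra did the rest.

## 9. Unipotent groups and characteristic $0$

We prove Theorem 2.

**Step 1: reduction to $\mathbb G_a$.** Embed $U$ in an upper unitriangular matrix group $U_0$. Order the positions $(i,j)$, $i<j$, by $j-i$, and for equal $j-i$ by $i$; let $U_k$ be the set of matrices in $U_0$ whose first $k$ entries in this order are $0$. From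
$$(gh)_{ij}=g_{ij}+h_{ij}+\sum_{i<l<j}g_{il}h_{lj},$$
where the entries $g_{il}$ come earlier than $(i,j)$, one sees inductively that $U_k$ is a subgroup and that its entry number $k+1$ is a homomorphism $\pi_k:U_k\to\mathbb G_a$ with kernel $U_{k+1}$. The chain ends with $U_l=1$. Let $B\le U(\Omega)$ be infinite and definable, and let $k$ be maximal with $B_0=B\cap U_k$ infinite. The kernel of $\pi_k|_{B_0}$ is $B\cap U_{k+1}$, which is finite, so $\pi_k(B_0)$ is an infinite definable subgroup of $\mathbb G_a$. If $\theta(x;c)$ witnesses IP for $\pi_k(B_0)$, then "$x\in B_0$ (coordinatewise) and $\theta(\pi_k(x);c)$" witnesses IP for $B$. So it suffices to prove that infinite definable subgroups of $\mathbb G_a$ have IP. In characteristic $p$ this is Theorem 1.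

From here to the end of Step 3, let $\mathrm{char}(\Omega)=0$, let $B\le\mathbb G_a$ be infinite and definable, and $k=\mathrm{Fix}(\sigma)$.

**Step 2: $B$ contains a line $kz$ with $z\ne0$.** Once this is known, the field structure of $k$ can be used as in Section 1.

Suppose all $\Gamma_n$ are dense. Then $[\Omega:B]<\infty$ by Lemma 10. The quotient $\Omega/B$ is finite and divisible, hence trivial, so $B=\Omega$ and the claim is clear.

Otherwise let $n$ be minimal with $\Gamma_n$ not dense. Then $n\ge1$, because $\Gamma_0=B$ is an infinite subset of $\Omega$. By Lemma 8, and since additive polynomials in characteristic $0$ are linear, some $L=\sum_{i=0}^na_i\sigma^i$, with coefficients not all $0$, kills $B$. By minimality $a_n\ne0$, since otherwise $L$ gives a nonzero polynomial vanishing on $\Gamma_{n-1}$. Also $a_0\ne0$: otherwise applying $\sigma^{-1}$ to $\sum_{i\ge1}a_i\sigma^ix=0$ gives $\sum_{i\ge1}\sigma^{-1}(a_i)\sigma^{i-1}x=0$ for all $x\in B$, a nontrivial relation on $\Gamma_{n-1}$.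

Put $D=\{x:Lx=0\}\supseteq B$. We show $[D:B]<\infty$ by Lemma 9. Let $E=\mathrm{acl}(E)$ be countable and contain the parameters of $B$ and $L$, let $F=\mathrm{acl}(F)\supseteq E$ be countable and $z\in D\cap F$. Density of $\Gamma_{n-1}$ and saturation give $b\in B$ with $b,\dots,\sigma^{n-1}b$ algebraically independent over $F$. Put $z'=z+b\in D$. As $\sigma^iz\in F$, the elements $z',\dots,\sigma^{n-1}z'$ are independent over $F$. Since $a_n\neq0$, the equation $Lz'=0$ and its images under $\sigma$ express $\sigma^iz'$ for $i\ge n$ through these; since $a_0\ne0$, its images under $\sigma^{-1}$ do the same for $i<0$. So all $\sigma^iz'$, $i\in\mathbb Z$, lie in $E(z',\dots,\sigma^{n-1}z')$, and by (F1) these $n$ elements form a transcendence basis of $\mathrm{acl}(Ez')$ over $E$. Lemma 9 applies.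

Now $D$ is a $\mathbb Q$-vector space, so it is divisible, $D/B$ is finite and divisible, and $B=D$. But $D$ is a $k$-vector space, because $L(ax)=aL(x)$ for $a\in k$. So $kz\subseteq B$ for any $0\ne z\in B$.

**Step 3: IP from square roots.** Fix $z\neq0$ with $kz\subseteq B$. We show that the formula
$$x\in kz\ \wedge\ \exists y\in k\;\big(y^2=x/z+c\big)$$
witnesses IP for $B$. Take distinct $c_1,\dots,c_N\in k$, which exist as $\mathbb Q\subseteq k$, and let $S\subseteq\{1,\dots,N\}$. Let $E=\mathrm{acl}(c_1,\dots,c_N)$ and let $t$ be transcendental over $E$. A product of the $t+c_i$ over a nonempty set of indices is a nonconstant squarefree polynomial, hence not a square in $E(t)$. So by Kummer theory the field $E(t)(y_1,\dots,y_N)$ with $y_i^2=t+c_i$ has degree $2^N$ over $E(t)$; that is, it is $E(t)[Y_1,\dots,Y_N]/(Y_i^2-t-c_i)$. As $\sigma(c_i)=c_i$, it has an automorphism extending $\sigma|_E$ with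
$$t\mapsto t,\qquad y_i\mapsto y_i\ \ (i\in S),\qquad y_i\mapsto-y_i\ \ (i\notin S).$$
Embed it in $\Omega$ over $E$ by (F3), and write $t,y_i$ also for the images. Then $t\in k$. The square roots of $t+c_i$ in $\Omega$ are $\pm y_i$; they lie in $k$ if $i\in S$, and they do not if $i\notin S$, because then $\sigma(y_i)=-y_i\ne y_i$. So $t+c_i$ is a square in $k$ iff $i\in S$. Take $x=tz\in B$.

Together with Theorem 1 and Step 1, this shows that every infinite definable $B\le U(\Omega)$ has IP, in any characteristic. By Lemma 3 it is not stable.

**Step 4: commutative algebraic groups.** Let $B\le G(\Omega)$ be definable and stable. If $B\cap L_u$ were infinite, then, being an infinite definable subgroup of the unipotent group $L_u$, it would have IP by what we have proved. Restricting the formula to tuples $x$ from $B\cap L_u$ shows that $B$ has IP as well, and $B$ is infinite, which contradicts Lemma 3. So $B\cap L_u$ is finite. It is the kernel of the restriction to $B$ of $G\to G/L_u$, and the image of $B$ is a definable subgroup of $G/L_u$. $\blacksquare$
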